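\title{A counterexample to a conjecture on the maximal height of divisors of $x^n-1$}

\begin{abstract}
The height of an integer polynomial is the largest absolute value of its coefficients, and $B(n)$ is the largest height of a divisor of $x^n-1$ in $\mathbb Z[x]$. For square-free $n$ it has been conjectured that $B(n)$ is attained either by the product of the cyclotomic polynomials $\Phi_d$, $d\mid n$, over the $d$ with an odd number of prime factors, or by the product over the $d$ with an even number of prime factors. We show that this fails for products of four primes. For suitable $n=pqrs$, the even product with the factor $x-1$ removed has height at least $cp$ times the height of either candidate, where $c>0$ is absolute. The proof expands the coefficients over the $pqr$-th roots of unity and shows that those of the even product are governed by frequencies close to $e^{2\pi i/p}$.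
\end{abstract}

\section{The question and the result}\label{sec:intro}

The \emph{height} $H(F)$ of a polynomial $F\in\mathbb Z[x]$ is the largest absolute value of a coefficient of $F$. The polynomial $x^n-1$ has height $1$, and one may ask how large the coefficients of its factors can be. Put
\[
B(n)=\max\{H(F): F\in\mathbb Z[x],\ F\mid x^n-1\}.
\]
Let $\Phi_d$ be the $d$th cyclotomic polynomial, the monic polynomial whose roots are the primitive $d$th roots of unity, each taken once. Then $x^n-1=\prod_{d\mid n}\Phi_d$, the $\Phi_d$ are irreducible in $\mathbb Z[x]$, and so the divisors of $x^n-1$ are the polynomials $\pm\prod_{d\in\mathcal D}\Phi_d$, where $\mathcal D$ is a set of divisors of $n$. To find $B(n)$ is to find the best set $\mathcal D$.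

For a prime $p$ the divisors $1$, $x-1$, $\Phi_p=1+x+\dots+x^{p-1}$ and $x^p-1$ all have height $1$. For distinct primes $p,q$ the coefficient of $x^\nu$ in $\Phi_p\Phi_q$ counts the ways to write $\nu=\nu_1+\nu_2$ with $0\le \nu_1<p$ and $0\le \nu_2<q$, so $H(\Phi_p\Phi_q)=\min\{p,q\}$.

Which $\mathcal D$ should one try when $n=p_1\cdots p_t$ is a product of $t$ distinct primes? Let $\omega(d)$ be the number of distinct prime factors of $d$ (so $\omega(1)=0$) and let $\mu$ be the M\"obius function, so that $\mu(d)=(-1)^{\omega(d)}$ for $d\mid n$. M\"obius inversion gives $\Phi_d=\prod_{\delta\mid d}(x^\delta-1)^{\mu(d/\delta)}$, and hence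
\[
\prod_{d\in\mathcal D}\Phi_d=\prod_{\delta\mid n}(x^\delta-1)^{\epsilon_{\mathcal D}(\delta)},\qquad \epsilon_{\mathcal D}(\delta)=\sum_{d\in\mathcal D,\ \delta\mid d}\mu(d/\delta).
\]
For $\delta\ne n$, half of the $2^{t-\omega(\delta)}$ divisors $d$ with $\delta\mid d\mid n$ have $\mu(d/\delta)=1$ and half have $\mu(d/\delta)=-1$. Thus $|\epsilon_{\mathcal D}(\delta)|\le2^{t-\omega(\delta)-1}$, and equality holds for all $\delta\ne n$ at once for the two products
\[
P_n^+=\prod_{d\mid n,\ \omega(d)\text{ even}}\Phi_d,\qquad P_n^-=\prod_{d\mid n,\ \omega(d)\text{ odd}}\Phi_d .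
\]
Large negative exponents produce large values at points of the unit circle where the denominators are small, and a large value forces a large coefficient, because $|F(z)|\le(1+\deg F)H(F)$ for $|z|=1$. So $P_n^+$ and $P_n^-$ are the natural candidates. The following conjecture is stated by Ryan, Ward and Ward \cite{RWW}.

\begin{quote}
\textbf{Conjecture.} \emph{If $n=p_1\cdots p_t$ is a product of distinct primes, then $B(n)$ equals $H(P_n^+)$ or $H(P_n^-)$.}
\end{quote}

It is known that the Conjecture holds for $t=1$ and $t=2$; in particular $B(p)=1$ and $B(pq)=\min\{p,q\}$. We show that it is false for $t=4$. The divisor that beats both candidates is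
\[
P_n^*=\frac{P_n^+}{\Phi_1}=\frac{P_n^+}{x-1};\qquad\text{for }n=pqrs,\quad P_n^*=\Phi_{pq}\Phi_{pr}\Phi_{ps}\Phi_{qr}\Phi_{qs}\Phi_{rs}\Phi_{pqrs}.
\]

\begin{theorem}\label{thm:main}
There are an absolute constant $c>0$ and, for every prime $p\ge5$, a number $q_0(p)\ge p$ such that the following holds. Put $a=(p+1)/2$ and let $q,r,s$ be primes with
\begin{equation}\label{eq:cond}
\begin{aligned}
&q>q_0(p), &\quad& q\equiv-1\pmod p;\\
&r>q, && r\equiv1\pmod p,\quad r\equiv p\pmod q;\\
&s\ge2pqr, && s\equiv1\pmod p,\quad s\equiv a\pmod{qr}.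
\end{aligned}
\end{equation}
Then for $n=pqrs$
\[
B(n)\ \ge\ H(P_n^*)\ \ge\ c\,p\,\max\{H(P_n^+),H(P_n^-)\}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
The Conjecture fails for $t=4$, for infinitely many $n$, and the ratio $B(n)/\max\{H(P_n^+),H(P_n^-)\}$ is unbounded on products of four primes.
\end{corollary}

\begin{proof}
Dirichlet's theorem says that a residue class coprime to its modulus contains infinitely many primes. Choose $q$, then $r$, then $s$. By the Chinese remainder theorem the congruences for $r$ define one class modulo $pq$, coprime to $pq$, and those for $s$ define one class modulo $pqr$, which is coprime to $pqr$ because $0<a<p<q<r$. So for each $p$ there are infinitely many $(q,r,s)$ satisfying \eqref{eq:cond}. For $p>1/c$ the Conjecture fails at each $n=pqrs$, and the ratio is at least $cp$, which is unbounded as $p\to\infty$.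
\end{proof}

The cases $t=3$ and $t\ge5$ are not decided here.

\section{Dividing by $x-1$}\label{sec:idea}

If $F=(x-1)F^*$, the coefficients are related by $F_N=F^*_{N-1}-F^*_N$, that is, $F^*_N=-(F_0+\dots+F_N)$. Removing the factor $x-1$ replaces the coefficients by their partial sums, and this gains a large factor when the coefficients keep one sign for a long time.

Two primes $p<q$ already show this. The polynomial
\[
\Phi_1\Phi_p\Phi_q=(x^q-1)(1+x+\dots+x^{p-1})
\]
has $p$ coefficients $-1$, then $q-p$ zeros, then $p$ coefficients $+1$. Its height is $1$, while the partial sums descend to $-p$, and $\Phi_p\Phi_q$ has height $p$. For $p=3$, $q=5$: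
\begin{align*}
\Phi_1\Phi_3\Phi_5&=-1-x-x^2+x^5+x^6+x^7,\\
\Phi_3\Phi_5&=1+2x+3x^2+3x^3+3x^4+2x^5+x^6 .
\end{align*}
Here the division produces the candidate $P^-_{pq}$, in agreement with the Conjecture. With four primes we shall start from the candidate $P_n^+$, and the same gain of a factor of order $p$ will lead away from both candidates.

The runs of constant sign will now come from a slow wave. Write $e(x)=e^{2\pi ix}$. Suppose that on a long stretch of indices the coefficients of $F^*$ agree with a sequence of period $m$, say $c^*(N)=\sum_{\xi^m=1}\gamma^*_\xi\,\xi^{-N}$. Then those of $F$ agree with $c(N)=c^*(N-1)-c^*(N)=\sum_\xi\gamma_\xi\,\xi^{-N}$, where $\gamma_\xi=(\xi-1)\gamma_\xi^*$. We have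
\[
\max_N|c(N)|\le\sum_\xi|\gamma_\xi|,\qquad\max_N|c^*(N)|\ge|\gamma^*_{\xi}|=\frac{|\gamma_{\xi}|}{|\xi-1|}\quad(\xi\ne1),
\]
the second because $\gamma_\xi^*$ is the mean of $c^*(N)\xi^N$ over a period. If a single frequency $\xi_0$ close to $e(1/p)$ carries a fixed proportion of the total mass, $\sum_\xi|\gamma_\xi|\le C|\gamma_{\xi_0}|$, then $\max|c^*|$ exceeds $\max|c|$ by a factor of about $p/(2\pi C)$.

The proof of Theorem~\ref{thm:main} makes this picture exact with $m=pqr$. Since $s$ is large, the coefficients of $P_n^\pm$ and $P_n^*$ are periodic modulo $m$ on long stretches, and the heights are controlled by double sums over pairs of $m$th roots of unity (Section~\ref{sec:reduction}). A family of pairs, indexed by integer triples $(j,l,\kappa)$, contributes terms of order $q^8r^2$; one such term gives the lower bound for $H(P_n^*)$ (Section~\ref{sec:resonant}). All other pairs are negligible as $q\to\infty$; so $H(P_n^+)/(q^8r^2)$ is bounded by a series $\Lambda_p$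 over triples, while $H(P_n^-)/(q^8r^2)\to0$ (Sections~\ref{sec:majorants}--\ref{sec:matching}). Finally $\Lambda_p$ is at most an absolute constant times its term $(1,1,-1)$, whose frequency is close to $e(1/p)$ (Section~\ref{sec:series}).

\subsection*{Notation}
Throughout, $p,q,r,s$ satisfy \eqref{eq:cond} with $q>p$ in place of $q>q_0(p)$, and $m=pqr$. The letter $C$ denotes an absolute constant, $C_p$ a constant depending only on $p$, and so on; constants may change from line to line, and they never depend on $q,r,s$. For real $x$ let $\|x\|$ be the distance to the nearest integer and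
\[
\sigma(x)=|e(x)-1|=2|\sin\pi x|,
\]
so that $|e(x)-e(y)|=\sigma(x-y)$. We use
\begin{equation}\label{eq:sigma}
4\|x\|\le\sigma(x)\le2\pi\|x\|,\qquad\sigma(x)\le2,\qquad\sigma(kx)\le k\,\sigma(x)\quad(k=1,2,\dots).
\end{equation}
The lower bound is the concavity of the sine on $[0,\pi/2]$, and the last inequality follows from $z^k-1=(z-1)(1+\dots+z^{k-1})$. For an integer $N$, let $|N|_M$ be the distance from $N$ to the nearest multiple of $M$. Then $\|N/M\|=|N|_M/M$, so
\begin{equation}\label{eq:sigmainv}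
\frac1{\sigma(N/M)}\le\frac M{4|N|_M}\le\min\Big\{\frac M4,\ \frac M{2(1+|N|_M)}\Big\}\qquad(M\nmid N).
\end{equation}

\section{Heights as sums over roots of unity}\label{sec:reduction}

Put $f=P_m^+$ and $g=P_m^-$. Then $fg=x^m-1$, and both factors are nonconstant, so both have degree less than $m$. For $d\mid m$ we have $\Phi_{ds}(x)=\Phi_d(x^s)/\Phi_d(x)$, as for any prime $s\nmid d$. The divisors of $n=ms$ with $\omega$ even are the $d\mid m$ with $\omega(d)$ even and the $ds$ with $\omega(d)$ odd. Hence $P_n^+=f(x)g(x^s)/g(x)$ and, exchanging the parities, $P_n^-=g(x)f(x^s)/f(x)$. Using $1/g=f/(x^m-1)$ and $1/f=g/(x^m-1)$,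
\begin{equation}\label{eq:three}
P_n^+=\frac{f(x)^2g(x^s)}{x^m-1},\qquad P_n^-=\frac{g(x)^2f(x^s)}{x^m-1},\qquad P_n^*=\frac{f(x)^2(x-1)^{-1}g(x^s)}{x^m-1}.
\end{equation}
All three have the shape $U(x)h(x^s)/(x^m-1)$ with polynomials $U$ and $h$. The denominator makes the power series of $U/(x^m-1)$ eventually periodic, and the factor $h(x^s)$ adds shifted copies of it, one more copy every $s$ steps. For $h=\sum_ih_ix^i$ and $J\ge0$ write $h_{\le J}=\sum_{i\le J}h_ix^i$.

\begin{lemma}\label{lem:coeff}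
Let $M\ge1$ and $S\ge2M$ be integers, and let $U,h\in\mathbb Z[x]$ with $\deg U<2M$ be such that $F=U(x)h(x^S)/(x^M-1)$ is a polynomial. For $J\ge0$ and $N\in\mathbb Z$ put
\[
C_J(N)=\frac1M\sum_{\xi^M=1}U(\xi)\,h_{\le J}(\xi^S)\,\xi^{-N}.
\]
Then $\max_{J,N}|C_J(N)|\le H(F)\le\max_{J,N}|C_J(N)|+H(h)H(U)$.
\end{lemma}

\begin{proof}
Let $U=\sum u_\nu x^\nu$ and $\bar u(\nu)=\sum_{\nu'\equiv\nu\ (M)}u_{\nu'}$. By orthogonality of characters, $\bar u(\nu)=\frac1M\sum_{\xi^M=1}U(\xi)\xi^{-\nu}$, and therefore $C_J(N)=\sum_{i\le J}h_i\,\bar u(N-Si)$. Write $U/(1-x^M)=\sum A_\nu x^\nu$, so $A_\nu=u_\nu+u_{\nu-M}+u_{\nu-2M}+\cdots$. Then $A_\nu=u_\nu$ for $0\le\nu<M$, and $A_\nu=\bar u(\nu)$ for $\nu\ge M$, because the missing terms $u_{\nu+M},u_{\nu+2M},\dots$ have index at least $2M$ and vanish. Let $N=SJ+\nu$ with $0\le\nu<S$. The $N$th coefficient of $F$ is $F_N=-\sum_{i\le J}h_iA_{N-Si}$, and $N-Si\ge S\ge M$ for $i<J$. With $C_{-1}=0$ we get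
\[
F_N=\begin{cases}-C_J(N),&M\le\nu<S,\\ -C_{J-1}(N)-h_Ju_\nu,&0\le\nu<M.\end{cases}
\]
This gives the upper bound. The function $C_J$ has period $M$, and the range $M\le\nu<2M\le S$ contains every residue modulo $M$; so every value $-C_J(N)$ is a coefficient of $F$.
\end{proof}

The last sentence of the proof is the only place where the condition $s\ge2pqr$ is used in full: for smaller $s$ a periodic stretch would not contain a whole period.

\begin{example}
Take $M=p$, $S=s\ge2p$ prime, and $F=\Phi_p\Phi_s=\Phi_p(x)^2(x^s-1)/(x^p-1)$, so $U=\Phi_p^2$ and $h=x-1$. Only $\xi=1$ contributes, $U(1)=p^2$, $h_{\le0}(1)=-1$ and $h_{\le1}(1)=0$. So $C_0(N)=-p$, which is the plateau $F_N=p$ for $p\le N<s$. Note that $h(1)=0$: the size of $F$ comes from a \emph{partial} sum of $h$ at a zero of $h$.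
\end{example}

The last observation is general, and so we must estimate partial sums of $h$ at its zeros. They are controlled on both sides by the values of $h$ at nearby roots of unity.

\begin{lemma}\label{lem:partial}
Let $\deg h<m$, $w^m=1$ and $h(w)=0$. Then for every $\eta_0\ne w$ with $\eta_0^m=1$,
\[
\frac{|h(\eta_0)|}{m\,|\eta_0-w|}\ \le\ \max_{J\ge0}|h_{\le J}(w)|\ \le\ \frac2m\sum_{\eta^m=1,\ \eta\ne w}\frac{|h(\eta)|}{|\eta-w|}.
\]
\end{lemma}

\begin{proof}
Let $S_i=h_{\le i}(w)$, so $S_i=0$ for $i\ge m-1$. For $0\le i<m$ we have $h_i=\frac1m\sum_\eta h(\eta)\eta^{-i}$, so for $J<m$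
\[
S_J=\frac1m\sum_{\eta}h(\eta)\sum_{i\le J}(w/\eta)^i .
\]
The term $\eta=w$ vanishes, and for $\eta\ne w$ the geometric sum is at most $2/|\eta-w|$ in absolute value. Conversely, put $z=\eta_0/w$ and $S_{-1}=0$. Summation by parts gives
\[
h(\eta_0)=\sum_{i<m}(S_i-S_{i-1})z^i=\sum_{i\le m-2}S_i\,(z^i-z^{i+1}),
\]
and $|z^i-z^{i+1}|=|\eta_0-w|$.
\end{proof}

For an integer $N$ write $\widehat f(N)=|f(e(N/m))|$ and $\widehat g(N)=|g(e(N/m))|$; note that these are absolute values. Let $R^+$ be the set of residues $N$ modulo $m$ for which $e(N/m)$ is a root of $f$, and $R^-$ the complementary set, where $e(N/m)$ is a root of $g$. The order of $e(N/m)$ is the product of those primes among $p,q,r$ that do not divide $N$. Therefore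
\[
N\in R^-\iff\text{exactly $0$ or $2$ of $p,q,r$ divide $N$},\qquad N\in R^+\iff\text{exactly $1$ or $3$ do}.
\]
The function $\widehat f$ is supported on $R^-$ and $\widehat g$ on $R^+$. Multiplication by $s$ preserves both sets, since $s$ is prime to $m$; in particular $K\not\equiv sN\pmod m$ whenever one of $N,K$ lies in $R^+$ and the other in $R^-$. Define
\[
T(N,K)=\frac1{m^2}\,\frac{\widehat f(N)^2\,\widehat g(K)}{\sigma((K-sN)/m)}\qquad(N\in R^-,\ K\in R^+),
\]
\[
S^+=\sum_{N\in R^-}\sum_{K\in R^+}T(N,K),\qquad S^-=\frac1{m^2}\sum_{N\in R^+}\sum_{K\in R^-}\frac{\widehat g(N)^2\,\widehat f(K)}{\sigma((K-sN)/m)}.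
\]

\begin{proposition}\label{prop:reduction}
We have $H(P_n^+)\le4S^+$, $H(P_n^-)\le4S^-$, and
\[
H(P_n^*)\ge\frac{T(N,K)}{\sigma(N/m)}\qquad\text{for all }N\in R^-,\ K\in R^+ .
\]
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:coeff} with $M=m$, $S=s$ to the polynomials \eqref{eq:three}. For $P_n^+$ take $U=f^2$, $h=g$. Only $\xi=e(N/m)$ with $N\in R^-$ contribute to $C_J$, and for these $w=\xi^s$ is a zero of $g$. The triangle inequality and the upper bound of Lemma~\ref{lem:partial}, with $\eta=e(K/m)$ and $|\eta-w|=\sigma((K-sN)/m)$, show that every $|C_J|$ is at most $2S^+$. For the boundary term, $H(g)\le\frac1m\sum_K\widehat g(K)$ by the formula for $h_i$ above. A coefficient of $f^2$ is $\sum_if_if_{\nu-i}$, which by the Cauchy--Schwarz inequality is at most $\sum_if_i^2$ in absolute value, and $\sum_if_i^2=\frac1m\sum_N\widehat f(N)^2$ by Parseval's identity on $\mathbb Z/m\mathbb Z$, which applies because $\deg f<m$. Since $1\le2/\sigma((K-sN)/m)$, we get $H(g)H(f^2)\le2S^+$.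 The same argument with $f$ and $g$, and $R^+$ and $R^-$, exchanged bounds $H(P_n^-)$.

For $P_n^*$ take $U=f^2/(x-1)$, $h=g$, and $\xi=e(N/m)$ with $N\in R^-$; then $\xi\ne1$. The mean of $C_J(N')\xi^{N'}$ over $N'$ modulo $m$ is $\frac1mU(\xi)g_{\le J}(\xi^s)$, so $H(P_n^*)\ge\frac1m|U(\xi)|\max_J|g_{\le J}(\xi^s)|$. Now $|U(\xi)|=\widehat f(N)^2/\sigma(N/m)$, and the lower bound of Lemma~\ref{lem:partial} with $\eta_0=e(K/m)$ finishes the proof.
\end{proof}

The same quantity $T(N,K)$ appears in the upper bound for $H(P_n^+)$ and in the lower bound for $H(P_n^*)$, in the latter with the gain $1/\sigma(N/m)$. It remains to find one pair with $N/m\approx1/p$ whose term is comparable to the whole sum $S^+$ and dominates $S^-$.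

\section{The resonant pairs and the lower bound}\label{sec:resonant}

Call $N$ \emph{generic} if none of $p,q,r$ divides it, and \emph{of order $\ell$} if $e(N/m)$ has order $\ell$. Thus $R^-$ consists of the generic residues and those of order $p$, $q$ or $r$. For $\ell\in\{p,q,r\}$ let $\tau_\ell(K)=1/\sigma(K/\ell)$ if $\ell\nmid K$ and $\tau_\ell(K)=\ell$ if $\ell\mid K$. By \eqref{eq:sigmainv}, $\tau_\ell(K)\le\ell/(1+|K|_\ell)$.

\begin{lemma}\label{lem:values}
For generic $N$,
\begin{equation}\label{eq:fgen}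
\widehat f(N)=\frac{\sigma(\frac Nm)^4\,\sigma(\frac Np)\,\sigma(\frac Nq)\,\sigma(\frac Nr)}{\sigma(\frac N{qr})^2\,\sigma(\frac N{pr})^2\,\sigma(\frac N{pq})^2}.
\end{equation}
For $N$ of order $p$, $q$, $r$ respectively, $\widehat f(N)$ equals
\begin{equation}\label{eq:fspec}
\frac{qr\,\sigma(\frac Nm)^4\sigma(\frac Np)}{\sigma(\frac N{pr})^2\sigma(\frac N{pq})^2},\qquad\frac{pr\,\sigma(\frac Nm)^4\sigma(\frac Nq)}{\sigma(\frac N{qr})^2\sigma(\frac N{pq})^2},\qquad\frac{pq\,\sigma(\frac Nm)^4\sigma(\frac Nr)}{\sigma(\frac N{qr})^2\sigma(\frac N{pr})^2}.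
\end{equation}
Further $\widehat g(0)=m$, and for $K\in R^+$, $K\not\equiv0\pmod m$,
\begin{equation}\label{eq:g}
\widehat g(K)=\frac{\sigma(\frac K{qr})^2\,\sigma(\frac K{pr})^2\,\sigma(\frac K{pq})^2}{\sigma(\frac Km)^4}\,\tau_p(K)\,\tau_q(K)\,\tau_r(K).
\end{equation}
\end{lemma}

\begin{proof}
From $\Phi_{pq}=(x^{pq}-1)(x-1)/((x^p-1)(x^q-1))$ and its two analogues,
\[
f=\Phi_1\Phi_{pq}\Phi_{pr}\Phi_{qr}=(x-1)^4\,\frac{(x^{qr}-1)(x^{pr}-1)(x^{pq}-1)}{(x^p-1)^2(x^q-1)^2(x^r-1)^2}.
\]
At $x=e(N/m)$ we have $|x^\delta-1|=\sigma(N/(m/\delta))$ for $\delta\mid m$, which gives \eqref{eq:fgen}. At a point of order $p$ exactly the factors $x^p-1$, $x^{pq}-1$, $x^{pr}-1$ vanish, and $(x^{pq}-1)(x^{pr}-1)/(x^p-1)^2$ tends to $qr$, because $(z^k-1)/(z-1)\to k$ as $z\to1$. This is the first formula in \eqref{eq:fspec}; the other two follow by permuting the primes. For $g=(x^m-1)/f$ and $K\in R^+$ nonzero, exactly one $\ell$ divides $K$; then $x^{m/\ell}-1$ is the only vanishing factor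 of $f$, and $(x^m-1)/(x^{m/\ell}-1)\to\ell$. At $x=1$ the limit is $m\cdot p^2q^2r^2/(qr\cdot pr\cdot pq)=m$.
\end{proof}

Where are $\widehat f$ and $\widehat g$ large? The following discussion only serves to explain the conditions \eqref{eq:cond}. In \eqref{eq:fgen} the quotient $\sigma(N/r)/\sigma(N/pr)^2$ has order $r$ when $N\equiv l\pmod{pr}$ with $l\ne0$ bounded. The factor $\sigma(N/qr)^{-2}$ asks that $N\equiv rj+l\pmod{qr}$ with $j$ small. The choice $j=0$ is useless, since then $N\equiv l\pmod m$ and $\sigma(N/m)^4$ is tiny; a bounded $j\ne0$ gives a factor of order $q^2$. Since $q\equiv-1\pmod p$, the two congruences are solved by $N=r(q+1)j+l$, for which $N/m\approx j/p$. The condition $r\equiv p\pmod q$ makes $N\equiv l+pj\pmod{pq}$ bounded as well, so that $\sigma(N/q)/\sigma(N/pq)^2$ has order $q$. Altogether $\widehat f(N)$ has order $q^3r$ if $p\nmid jl$. In \eqref{eq:g} take $K=rj+l$ with $j,l$ bounded and $p\nmid j$: then $\sigma(K/qr)^2/\sigma(K/m)^4$ has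 order $q^2$, while $\tau_q\tau_r$ has order $qr$, and $\widehat g(K)$ has order $q^3r$ if $K\in R^+$. The residues of these two kinds of points, and of $s$, are as follows.
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
 & \bmod\ p & \bmod\ q & \bmod\ r\\ \hline
r(q+1)j+l & l & l+pj & l\\
rj+l & j+l & l+pj & l\\
s & 1 & a & a
\end{array}
\end{equation}
The two kinds differ only modulo $p$, and so do $s$ and $a$. A pair $(N,K)$ has a large term $T(N,K)$, of order $m^{-2}(q^3r)^3\cdot m\asymp q^8r^2$ for fixed $p$, if $N$ is of the first kind, $K$ is of the second, and $K-sN$ is bounded modulo $m$. The congruences for $s$ make this possible: $s\,(r(q+1)j+l)\equiv a(rj+l)$ holds modulo $qr$, and modulo $p$ it reads $l\equiv a(j+l)$, which holds for $l\equiv j$ since $2a\equiv1\pmod p$.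

\begin{definition}
For integers $j,l,\kappa$ we always write $k=l+pj$. The triple $(j,l,\kappa)$ is \emph{admissible} if $p\nmid j$, $l\equiv j\pmod p$, $\kappa\ne0$, and exactly one of the conditions
\begin{equation}\label{eq:threecond}
p\mid l+\kappa,\qquad ak+\kappa=0,\qquad al+\kappa=0
\end{equation}
holds. With $\langle x\rangle=2\pi|x|$ for $x\ne0$ and $\langle0\rangle=1$, put $D(j,l,\kappa)=A_p\,W(j,l)\,v(j,l,\kappa)$, where
\[
A_p=\frac{p^{11}}{(2\pi)^{11}a^2},\qquad W=\frac{\sigma(\frac jp)^{10}\sigma(\frac{aj}p)^4}{j^6\,l^2\,k^2},\qquad v=\frac{\tau_p(l+\kappa)}{\langle ak+\kappa\rangle\,\langle al+\kappa\rangle\,|\kappa|}.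
\]
\end{definition}

\begin{lemma}\label{lem:triple}
Let $p\nmid j$, $l\equiv j\pmod p$, $\kappa\ne0$, and put $N=r(q+1)j+l$, $K=a(rj+l)+\kappa$. Then $K-sN\equiv\kappa\pmod m$. If $q$ is large in terms of $p,j,l,\kappa$, then $N$ is generic, $K\in R^+$ if and only if $(j,l,\kappa)$ is admissible, and in that case
\[
T(N,K)=D(j,l,\kappa)\,q^8r^2\,(1+O(1/q)),\qquad\sigma(N/m)=\sigma(j/p)\,(1+O(1/q)),
\]
where the implied constants depend only on $p,j,l,\kappa$.
\end{lemma}

\begin{proof}
The congruence $K-sN\equiv\kappa$ was verified before the definition. Since $l\equiv k\equiv j\not\equiv0\pmod p$, the integers $l$ and $k$ are nonzero, and \eqref{eq:table} shows that $N$ is generic once $r>q>\max\{|k|,|l|\}$. The residues of $K\equiv sN+\kappa$ modulo $p,q,r$ are $l+\kappa$, $ak+\kappa$, $al+\kappa$. For large $q$, the prime $q$ divides $K$ only if $ak+\kappa=0$, and $r$ divides $K$ only if $al+\kappa=0$. These two cannot both hold, as $k-l=pj\ne0$. So $K\in R^+$ exactly when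 one condition in \eqref{eq:threecond} holds and the other two fail.

Write $X\sim Y$ for $X=Y(1+O(1/q))$. We use $\sigma(x)=2\pi|x|(1+O(x^2))$ for $|x|\le\frac12$, the inequality $|\sigma(x+\delta)-\sigma(x)|\le2\pi|\delta|$, and $1/r<1/q$. From
\[
\frac Nm=\frac jp+\frac j{pq}+\frac lm,\qquad\frac N{qr}=j+\frac jq\Big(1+\frac l{jr}\Big),
\]
$N\equiv l\pmod{pr}$ and $N\equiv k\pmod{pq}$ we obtain
\[
\sigma(\tfrac Nm)\sim\sigma(\tfrac jp),\qquad\sigma(\tfrac Np)=\sigma(\tfrac jp),\qquad\sigma(\tfrac Nq)\sim\tfrac{2\pi|k|}q,\qquad\sigma(\tfrac Nr)\sim\tfrac{2\pi|l|}r,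
\]
\[
\sigma(\tfrac N{qr})\sim\tfrac{2\pi|j|}q,\qquad\sigma(\tfrac N{pr})\sim\tfrac{2\pi|l|}{pr},\qquad\sigma(\tfrac N{pq})\sim\tfrac{2\pi|k|}{pq},
\]
and \eqref{eq:fgen} gives
\begin{equation}\label{eq:fasym}
\widehat f(N)\sim q^3r\cdot\frac{p^4\,\sigma(j/p)^5}{(2\pi)^4\,j^2\,|l|\,|k|}.
\end{equation}
For $K=raj+(al+\kappa)$ we have $\sigma(K/m)\sim2\pi a|j|/(pq)$ and $\sigma(K/qr)\sim2\pi a|j|/q$. Also $K/(pr)=aj/p+(al+\kappa)/(pr)$, so $\sigma(K/pr)\sim\sigma(aj/p)\ne0$. Next $r\equiv p-q\pmod{pq}$, as one sees modulo $p$ and modulo $q$; hence $K/(pq)\equiv-aj/p+aj/q+(al+\kappa)/(pq)\pmod1$ and $\sigma(K/pq)\sim\sigma(aj/p)$. Finally $\tau_p(K)=\tau_p(l+\kappa)$, $\tau_q(K)\sim q/\langle ak+\kappa\rangle$ and $\tau_r(K)\sim r/\langle al+\kappa\rangle$. For $K\in R^+$, formula \eqref{eq:g} gives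
\begin{equation}\label{eq:gasym}
\widehat g(K)\sim q^3r\cdot\frac{p^4\,\sigma(aj/p)^4}{(2\pi)^2a^2j^2}\cdot\frac{\tau_p(l+\kappa)}{\langle ak+\kappa\rangle\,\langle al+\kappa\rangle}.
\end{equation}
Since $\sigma(\kappa/m)\sim2\pi|\kappa|/m$, we have $T(N,K)\sim\widehat f(N)^2\,\widehat g(K)/(2\pi|\kappa|\,pqr)$, and \eqref{eq:fasym} and \eqref{eq:gasym} give the claim.
\end{proof}

The slowest available frequency has $j=\pm1$. The triple $(1,1,-1)$ has $k=p+1$ and is admissible: $l+\kappa=0$ is divisible by $p$, while $ak+\kappa=a(p+1)-1$ and $al+\kappa=a-1$ are nonzero. It corresponds to $N=r(q+1)+1$ and $K=a(r+1)-1$. Put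
\[
D_0=D(1,1,-1)>0,
\]
a number that depends only on $p$. Proposition~\ref{prop:reduction}, Lemma~\ref{lem:triple} and $\sigma(1/p)\le2\pi/p$ give the lower bound that we need.

\begin{corollary}\label{cor:lower}
$H(P_n^*)\ge\dfrac p{2\pi}\,D_0\,q^8r^2\,(1-C_p/q)$ for $q$ large in terms of $p$.
\end{corollary}

\section{Majorants for $\widehat f$ and $\widehat g$}\label{sec:majorants}

To bound $S^+$ and $S^-$ we must control $m^2$ terms, almost all of them far from the points in \eqref{eq:table}. We need bounds for $\widehat f$ and $\widehat g$ that have the correct size $q^3r$ at those points and decay away from them fast enough to be summed with no loss in $q$ or $r$. Dependence on $p$ is harmless at this stage. Put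
\[
X(K)=|K|_m,\qquad Y(N)=|N|_{qr},
\]
\[
\alpha(K)=\frac{\min\{1,r/X(K)\}^2}{1+|K|_r},\qquad\beta(N)=\frac{(r/Y(N))^2}{1+|N|_{pr}},\qquad\beta_0(N)=(1+Y(N))^{-3/4},
\]
where the minimum is $1$ if $X(K)=0$, and $\beta$ is used only for $Y\ge r/2$, so that $\beta\le4$.

\begin{lemma}\label{lem:A}
For $K\in R^+$ we have $\widehat g(K)\le4p^5q^3r\,\alpha(K)$.
\end{lemma}

\begin{proof}
For $K\equiv0\pmod m$ this says $pqr\le4p^5q^3r$. Otherwise use \eqref{eq:g} with $\sigma(K/qr)^2\le p^2\sigma(K/m)^2$, $\sigma(K/pq)^2\le4$, $\tau_p\tau_q\le pq$, $\tau_r\le r/(1+|K|_r)$, and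
\[
\frac{\sigma(K/pr)^2}{\sigma(K/m)^2}\le\min\Big\{q^2,\ 4\Big(\frac m{4X}\Big)^2\Big\}\le p^2q^2\min\{1,r/X\}^2 .\qedhere
\]
\end{proof}

For $\widehat f$ the range $Y<r/2$ needs separate treatment. There $\sigma(N/qr)^{-2}$ can be far larger than $q^2$, but it is compensated by other factors, and the outcome is smaller than $q^3r$ by a power of $q$. The exponent $3/4$ in $\beta_0$ is chosen less than $1$ to leave this saving, and greater than $1/2$ to make $\beta_0^2$ summable.

\begin{lemma}\label{lem:B}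
Let $N\in R^-$ and $Y=Y(N)$.
\begin{enumerate}
\item[(i)] If $Y\ge r/2$, then $\widehat f(N)\le C_p\,\sigma(N/m)^4\,q^3r\,\beta(N)$.
\item[(ii)] If $Y<r/2$, then $\widehat f(N)\le C_p\,q^{11/4}r\,\beta_0(N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $\sigma(N/r)\le p\,\sigma(N/pr)$, $\sigma(N/q)\le p\,\sigma(N/pq)$, $\sigma(N/p)\le2$ and, for $Y\ge1$, $\sigma(N/qr)\ge4Y/(qr)$. Inserted in \eqref{eq:fgen} and \eqref{eq:fspec}, they give
\begin{equation}\label{eq:fbasic}
\widehat f(N)\le p^2\,\sigma(\tfrac Nm)^4\Big(\frac{qr}{4Y}\Big)^2\cdot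
\begin{cases}
2\,\sigma(\frac N{pq})^{-1}\sigma(\frac N{pr})^{-1},&N\text{ generic},\\[2pt]
r\,\sigma(\frac N{pq})^{-1},&N\text{ of order }q,\\[2pt]
q\,\sigma(\frac N{pr})^{-1},&N\text{ of order }r.
\end{cases}
\end{equation}

(i) Order $p$ means $Y=0$ and does not occur. By \eqref{eq:sigmainv}, $\sigma(N/pq)^{-1}\le pq/4$ in the first two cases of \eqref{eq:fbasic}, and $\sigma(N/pr)^{-1}\le pr/(2(1+|N|_{pr}))$ in the first and third; in the second case $|N|_{pr}=0$. So the last factor in \eqref{eq:fbasic} is at most $p^2qr/(1+|N|_{pr})$ in all three cases.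

(ii) Write $N=qrb+y$ with $|y|=Y<r/2$. Order $q$ does not occur: $r\mid N$ forces $y=0$, and then $q\mid N$.

\emph{Case $p\mid b$.} Here $N\equiv y\pmod m$ and $y\ne0$, since $0\notin R^-$; so $Y\ge1$ and $N$ is generic or of order $r$. We have $\sigma(N/m)\le2\pi Y/m$ and $\sigma(N/pr)\ge4Y/(pr)$. With $\sigma(N/pq)^{-1}\le pq/4$ in the generic case, the last factor in \eqref{eq:fbasic} is at most $p^2qr/Y$ in both cases, and
\[
\widehat f(N)\le C\,p^2\cdot\frac{Y^4}{p^4q^4r^4}\cdot\frac{q^2r^2}{Y^2}\cdot\frac{p^2qr}Y=C\,\frac Y{qr}\le C .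
\]
This suffices because $1+Y\le r$ implies $r\beta_0(N)\ge1$.

\emph{Case $p\nmid b$.} Now $N/(pr)=qb/p+y/(pr)$ with $\|qb/p\|\ge1/p$ and $|y|/(pr)<1/(2p)$, so $\sigma(N/pr)\ge2/p$. We also use $N/(pq)=rb/p+y/(pq)$ with $\|rb/p\|\ge1/p$, and $\sigma(N/m)^4\le16$.

If $N$ has order $p$, then $y=0$, $\beta_0=1$, $\sigma(N/pq)\ge4/p$, and \eqref{eq:fspec} gives $\widehat f(N)\le qr\cdot16\cdot2\cdot(p/2)^2(p/4)^2$.

If $N$ is generic, then $Y\ge1$. Group \eqref{eq:fgen} as $\sigma(N/m)^4$ times the three quotients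
\[
\frac{\sigma(\frac Nr)}{\sigma(\frac N{qr})\sigma(\frac N{pr})}\le\frac{pq}2,\qquad\frac{\sigma(\frac Nq)}{\sigma(\frac N{pq})\sigma(\frac N{qr})}\le\frac{pqr}{4Y},\qquad\frac{\sigma(\frac Np)}{\sigma(\frac N{pr})\sigma(\frac N{pq})}\le\frac p{\sigma(\frac N{pq})},
\]
where the first bound uses $\sigma(N/r)\le q\,\sigma(N/qr)$. Thus $\widehat f(N)\le2p^3q^2r/(Y\sigma(N/pq))$. If $Y<q/2$, then $|y|/(pq)<1/(2p)$, so $\sigma(N/pq)\ge2/p$ and $\widehat f(N)\le p^4q^2r/Y\le2p^4q^2r\beta_0(N)$. If $Y\ge q/2$, then $\sigma(N/pq)\ge4/(pq)$ gives $\widehat f(N)\le p^4q^3r/(2Y)$, and $Y^{-1}\le(2/q)^{1/4}Y^{-3/4}\le Cq^{-1/4}\beta_0(N)$.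

If $N$ has order $r$, then $N/(pq)$ is an integer, which forces $|y|/(pq)\ge1/p$, that is, $Y\ge q$. By \eqref{eq:fspec} and $\sigma(N/r)\le q\,\sigma(N/qr)$,
\[
\widehat f(N)\le pq\cdot16\cdot q\cdot\frac{qr}{4Y}\cdot\frac{p^2}4=\frac{p^3q^3r}Y,
\]
and $Y^{-1}\le q^{-1/4}Y^{-3/4}\le Cq^{-1/4}\beta_0(N)$.
\end{proof}

\section{Localization to the peaks}\label{sec:local}

For $L\ge1$ let the \emph{peak sets} be the following sets of residues modulo $m$:
\[
\mathcal A_L=\{K:\ |K|_r\le L,\ X(K)\le Lr\},\qquad\mathcal B_L=\{N:\ |N|_{pr}\le L,\ r/2\le Y(N)\le Lr\}.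
\]
Let $S_L^+$ be the part of $S^+$ with $N\in\mathcal B_L$, $K\in\mathcal A_L$, $|K-sN|_m\le L$, and $S_L^-$ the part of $S^-$ with $N\in\mathcal A_L$, $K\in\mathcal B_L$, $|K-sN|_m\le L$. We show that the remaining pairs are negligible. The weights $\alpha$ and $\beta$ are products of a factor that decays on the scale $r$ and a factor that decays on the scale $1$ inside each block of length $r$, and so they can be summed block by block.

\begin{lemma}\label{lem:blocks}
For $\nu,\epsilon>1$, with $N$ running modulo $m$,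
\[
\sum_N\frac{\min\{1,r/X(N)\}^\nu}{(1+|N|_r)^{\epsilon}}\le C_{\nu,\epsilon},\qquad\sum_{Y(N)\ge r/2}\frac{(r/Y(N))^\nu}{(1+|N|_{pr})^{\epsilon}}\le C_{\nu,\epsilon}\,p .
\]
\end{lemma}

\begin{proof}
At most $M$ consecutive integers are distinct modulo $M$, so the sum of $(1+|N|_M)^{-\epsilon}$ over them is at most $c_\epsilon=\sum_{z\in\mathbb Z}(1+|z|)^{-\epsilon}$. For the first sum take representatives $|N|<m/2$, so $X(N)=|N|$. For each $u\ge0$ the set where $ur\le X<(u+1)r$ consists of at most two blocks of at most $r$ consecutive integers. Hence the sum is at most $2c_\epsilon(1+\sum_{u\ge1}u^{-\nu})$. For the second, write $N\equiv qrb+y\pmod m$ with $0\le b<p$ and $|y|<qr/2$, so $Y=|y|$. For each $b$ and each $u\ge1$ the set where $ur/2\le Y<(u+1)r/2$ consists of at most two blocks of at most $r\le pr$ consecutive integers, on which $r/Y\le2/u$. Hence the sum is at most $2p\,c_\epsilon\,2^\nu\sum_{u\ge1}u^{-\nu}$.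
\end{proof}

\begin{lemma}\label{lem:sums}
Let $K_0$ be any residue modulo $m$, let $\theta(K)=1/|K-K_0|_m$ for $K\not\equiv K_0$ and $\theta(K_0)=0$, and let $L\ge1$. Each of the sums
\[
\sum_K\alpha^2,\quad\sum_K\alpha\theta,\quad\sum_{Y(K)\ge r/2}\beta^2,\quad\sum_{Y(K)\ge r/2}\beta\theta,\quad\sum_K\beta_0^2,\quad\sum_K\beta_0\theta
\]
over $K$ modulo $m$ is at most $C_p$. Each of the first four is at most $C_pL^{-1/4}$ if it is restricted as follows: the first to $K\notin\mathcal A_L$; the second to the $K$ with $K\notin\mathcal A_L$ or $|K-K_0|_m>L$; the third to $K\notin\mathcal B_L$; the fourth to the $K$ with $K\notin\mathcal B_L$ or $|K-K_0|_m>L$. The constants do not depend on $K_0$.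
\end{lemma}

\begin{proof}
We have $\theta\le1$ and $\sum_K\theta^\epsilon\le2\sum_{u\ge1}u^{-\epsilon}$ for $\epsilon>1$. Write $\alpha$ or $\beta$ as $\rho^2\lambda$, where $\rho=\min\{1,r/X\}$, $\lambda=(1+|K|_r)^{-1}$ for $\alpha$, and $\rho=r/Y$, $\lambda=(1+|K|_{pr})^{-1}$ for $\beta$. In both cases $\rho\le2$ and $\lambda\le1$. Then
\[
(\rho^2\lambda)^2=(\rho\lambda)^{1/4}\rho^{15/4}\lambda^{7/4},\qquad\rho^2\lambda\theta=(\rho\lambda\theta)^{1/4}\rho^{7/4}(\lambda\theta)^{3/4}\le(\rho\lambda\theta)^{1/4}\big(\rho^{7/4}\lambda^{3/2}+4\theta^{3/2}\big).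
\]
The sums of $\rho^{15/4}\lambda^{7/4}$ and $\rho^{7/4}\lambda^{3/2}$ are at most $C_p$ by Lemma~\ref{lem:blocks}. The products $\rho\lambda$ and $\rho\lambda\theta$ are always at most $2$. In the restricted sums one of their factors is less than $1/L$, so they are at most $2/L$. Finally, each residue modulo $qr$ has $p$ lifts modulo $m$, so $\sum\beta_0^2\le p\,c_{3/2}$, and $\beta_0\theta\le\beta_0^2+\theta^2$.
\end{proof}

\begin{proposition}\label{prop:local}
For every $L\ge1$,
\[
S^+\le S_L^++C_p\big(q^{-1/2}+L^{-1/4}\big)q^8r^2,\qquad S^-\le S_L^-+C_p\big(q^{-1/4}+L^{-1/4}\big)q^8r^2 .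
\]
\end{proposition}

\begin{proof}
By \eqref{eq:sigmainv}, $m^{-2}\sigma((K-sN)/m)^{-1}\le\theta_N(K)/(4m)$, where $\theta_N$ is the function $\theta$ for $K_0=sN$. Consider $S^+$ and apply Lemmas~\ref{lem:A}, \ref{lem:B} and \ref{lem:sums}. The pairs with $Y(N)<r/2$ contribute at most
\[
C_p\,\frac{(q^{11/4}r)^2q^3r}m\sum_N\beta_0(N)^2\sum_K\alpha(K)\theta_N(K)\le C_p\,q^{15/2}r^2 .
\]
A pair with $Y(N)\ge r/2$ contributes at most $C_pq^8r^2\beta(N)^2\alpha(K)\theta_N(K)$, since $(q^3r)^3/m\le q^8r^2$. If it is not counted in $S_L^+$, then either $N\notin\mathcal B_L$, or $K$ satisfies $K\notin\mathcal A_L$ or $|K-sN|_m>L$. For the first type the inner sum over $K$ is at most $C_p$ and the outer sum at most $C_pL^{-1/4}$; for the second type the inner sum is at most $C_pL^{-1/4}$, uniformly in $N$, and the outer sum at most $C_p$.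

In $S^-$ the pairs with $Y(K)<r/2$ contribute at most
\[
C_p\,\frac{(q^3r)^2q^{11/4}r}m\sum_N\alpha(N)^2\sum_K\beta_0(K)\theta_N(K)\le C_p\,q^{31/4}r^2 .
\]
A pair with $Y(K)\ge r/2$ contributes at most $C_pq^8r^2\alpha(N)^2\beta(K)\theta_N(K)$; the pairs outside $S_L^-$ have $N\notin\mathcal A_L$, or $K\notin\mathcal B_L$ or $|K-sN|_m>L$, and the first and fourth restricted sums of Lemma~\ref{lem:sums} bound them in the same way.
\end{proof}

\section{Matching the peaks}\label{sec:matching}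

In this section $p$ and $L$ are fixed and $q$ is large in terms of them. Since $r>q$, a congruence modulo $q$ or modulo $r$ between integers bounded in terms of $p$ and $L$ is then an equality. First we identify the peak sets with the points of \eqref{eq:table}.

\begin{lemma}\label{lem:peaks}
Let $q>2L$.
\begin{enumerate}
\item[(a)] Every $K\in\mathcal A_L$ satisfies $K\equiv rj+l\pmod m$ with $|j|\le L+1$, $|l|\le L$.
\item[(b)] Every $N\in\mathcal B_L$ satisfies $N\equiv r(q+1)j+l\pmod m$ with $0<|j|\le L+1$, $|l|\le L$. If moreover $p\mid j$, then $\widehat f(N)\le C_{p,L}\,r/q$.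
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take the representative with $|K|=X(K)\le Lr$ and write $K=rj+l$ with $|l|=|K|_r\le L$; then $|j|\le L+L/r\le L+1$.

(b) Let $N\equiv l\pmod{pr}$ with $|l|\le L$, and $N=qrb+y$ with $r/2\le|y|\le Lr$. Since $y\equiv l\pmod r$, we have $y=rj+l$ with $|j|\le L+1$, and $j\ne0$ because $|y|\ge r/2>L$. Modulo $p$ we have $qrb+rj+l\equiv l$, so $qb+j\equiv0$, and $q\equiv-1$ gives $b\equiv j\pmod p$. Hence $N\equiv qrj+rj+l\pmod m$. If $p\mid j$, then $N\equiv rj+l\pmod m$, so $\sigma(N/m)\le2\pi(L+2)r/m\le C_L/q$. For $N\in R^-$, Lemma~\ref{lem:B}(i) and $\beta\le4$ give the bound; for $N\in R^+$ we have $\widehat f(N)=0$.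
\end{proof}

In either sum $S_L^\pm$ a pair $(N,K)$ has $K\equiv sN+\kappa\pmod m$ with $0<|\kappa|\le L$. The parameters $(j,l)$ of $N$ determine $N$, and then $\kappa$ determines $K$. So distinct pairs have distinct triples $(j,l,\kappa)$, and there are at most $C_L$ pairs. We also use the crude bounds $\widehat g\le4p^5q^3r$ and $\sigma((K-sN)/m)^{-1}\le m/4$.

For $S^-$ the multiplication by $s$ would have to carry a peak of the majorant $\alpha$ to a peak of $\widehat f$. This does happen, but only at generic points $N$, where $\widehat g$ vanishes; this is where the residues of $r$ and $s$ modulo $p$ separate the two candidates.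

\begin{proposition}\label{prop:minus}
For $q$ large in terms of $p$ and $L$, we have $S_L^-\le C_{p,L}\,q^4r^2$.
\end{proposition}

\begin{proof}
Let $(N,K)$ be a pair in $S_L^-$, with $N\equiv rj+l$ and $K\equiv r(q+1)j'+l'$, $j'\ne0$, as in Lemma~\ref{lem:peaks}. Read $K\equiv sN+\kappa$ in the three columns of \eqref{eq:table}. Modulo $r$: $l'=al+\kappa$. Modulo $q$: $l'+pj'=a(l+pj)+\kappa$, so $j'=aj$. Modulo $p$: $l'\equiv j+l+\kappa$, so $(a-1)l\equiv j$. From $2a\equiv1$ we get $2(a-1)\equiv-1$, and so $l\equiv-2j\pmod p$.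

Suppose $p\nmid j$. Then $N\equiv j+l\equiv-j\not\equiv0\pmod p$. If $r\mid N$, then $l=0$; if $q\mid N$, then $l+pj=0$; in both cases $p\mid l$, which contradicts $l\equiv-2j\not\equiv0$, as $p$ is odd. So $N$ is generic, contrary to $N\in R^+$. Therefore $p\mid j$ and $p\mid j'$, and Lemma~\ref{lem:peaks}(b) gives $\widehat f(K)\le C_{p,L}r/q$. Each term of $S_L^-$ is at most $C_{p,L}\,m^{-1}(q^3r)^2r/q\le C_{p,L}\,q^4r^2$.
\end{proof}

For $S^+$ the same computation leads to the admissible triples. Let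
\[
\Lambda_p=\sum_{(j,l,\kappa)\ \text{admissible}}D(j,l,\kappa),
\]
a series of positive terms that depends only on $p$; it is shown to converge in Section~\ref{sec:series}.

\begin{proposition}\label{prop:plus}
For $q$ large in terms of $p$ and $L$, we have $S_L^+\le(\Lambda_p+C_{p,L}/q)\,q^8r^2$.
\end{proposition}

\begin{proof}
Let $(N,K)$ be a pair in $S_L^+$, with $N\equiv r(q+1)j+l$, $j\ne0$, and $K\equiv rj'+l'$. Read $K\equiv sN+\kappa$ in \eqref{eq:table}. Modulo $r$: $l'=al+\kappa$. Modulo $q$: $l'+pj'=a(l+pj)+\kappa$, so $j'=aj$. Modulo $p$: $j'+l'\equiv l+\kappa$, that is, $aj\equiv(1-a)l\equiv al$, so $l\equiv j\pmod p$. Thus $K\equiv a(rj+l)+\kappa\pmod m$.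

If $p\mid j$, Lemma~\ref{lem:peaks}(b) gives $T(N,K)\le C_{p,L}\,m^{-1}(r/q)^2q^3r\le C_{p,L}\,r^2$. If $p\nmid j$, the pair is the one in Lemma~\ref{lem:triple}; since $K\in R^+$, the triple is admissible and $T(N,K)\le(D(j,l,\kappa)+C_{p,L}/q)\,q^8r^2$. Summing over the at most $C_L$ distinct triples proves the proposition.
\end{proof}

\section{One term controls the series}\label{sec:series}

We now need a constant that does not depend on $p$.

\begin{proposition}\label{prop:series}
There is an absolute constant $C^*$ with $\Lambda_p\le C^*D_0$ for all primes $p\ge5$.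
\end{proposition}

The common factor $A_p$ plays no role: we show that $D_0/A_p\ge c_1p^{-14}$ and $\Lambda_p/A_p\le Cp^{-14}$. The difficulty is that $W$ alone does not favor $j=1$. For odd $j$ with $1\le j<p/2$ we have
\[
W(j,j)=\Big(\frac{\sigma(j/p)}j\Big)^{10}\frac{\sigma(aj/p)^4}{(p+1)^2},\qquad\frac4p\le\frac{\sigma(j/p)}j\le\frac{2\pi}p,\qquad\sigma\Big(\frac{aj}p\Big)=2\cos\frac{\pi j}{2p}\ge\sqrt2,
\]
so $W(j,j)$ has order $p^{-12}$ for all these $j$. The decay in $j$ must come from the sum of $v$ over $\kappa$, which has to be bounded sharply.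

\subsection*{The term $D_0$}
We have $\sigma(1/p)\ge4/p$, $\sigma(a/p)=2\cos(\pi/2p)\ge\sqrt3$ and $(p+1)^2\le4p^2$, so $W(1,1)\ge4^{10}\cdot\frac94\,p^{-12}$. This is where the size of $a$ matters: with $a$ near $p/2$ the factor $\sigma(aj/p)^4$, which never exceeds $16$, is already at least $9$ at $j=1$. Further
\[
v(1,1,-1)=\frac p{4\pi^2(a(p+1)-1)(a-1)}\ge\frac1{4\pi^2p^2},
\]
since $(a(p+1)-1)(a-1)\le(p+1)^2(p-1)/4\le p^3$. Hence $D_0\ge c_1A_pp^{-14}$ with an absolute $c_1>0$.

\subsection*{The sum over $\kappa$}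
Fix $j,l$ with $p\nmid j$, $l\equiv j\pmod p$, and let $V(j,l)$ be the sum of $v(j,l,\kappa)$ over the $\kappa$ that make the triple admissible. Put $j_0=|j|_p$ and $j_1=|aj|_p$; both lie in $[1,p/2]$. Recall that $p/2<a<p$, $k-l=pj$, $k\equiv l\equiv j$ and $1-a\equiv a\pmod p$.

\begin{lemma}\label{lem:V}
With an absolute constant $C$,
\[
V(j,l)\le C\Big\{\frac1{p\,j_0|lk|}+\frac{|l|^{-1}+|k|^{-1}}{p^2j_1|j|}+\frac{|lk|^{-3/4}}{p^2}+\frac{|l|^{-3/4}+|k|^{-3/4}}{p^{11/4}|j|^{3/4}}\Big\}.
\]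
\end{lemma}

\begin{proof}
An admissible $\kappa$ equals $-al$, equals $-ak$, or lies in the class $\mathcal K=-l+p\mathbb Z$. For $\kappa=-al$ we have $l+\kappa=(1-a)l\equiv aj\pmod p$, so $\tau_p(l+\kappa)\le p/(4j_1)$; also $|ak+\kappa|=ap|j|$ and $|\kappa|=a|l|$. Thus
\[
v\le\frac p{4j_1}\cdot\frac1{2\pi ap|j|\cdot a|l|}\le\frac1{p^2j_1|j||l|}.
\]
For $\kappa=-ak$ we have again $l+\kappa\equiv aj\pmod p$, now with $|al+\kappa|=ap|j|$ and $|\kappa|=a|k|$, so $v\le1/(p^2j_1|j||k|)$.

For $\kappa\in\mathcal K$ we have $v=p/(4\pi^2\prod_{i=0}^2|\kappa-z_i|)$ with $z_0=0$, $z_1=-al$, $z_2=-ak$. The distance from $z_i$ to $\mathcal K$ is $\delta_i=|z_i+l|_p$, so $\delta_0=j_0$ and $\delta_1=\delta_2=j_1$; in particular no $z_i$ lies in $\mathcal K$. The products $\Pi_i=\prod_{i'\ne i}|z_i-z_{i'}|$ are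
\[
\Pi_0=a^2|lk|,\qquad\Pi_1=a^2p|lj|,\qquad\Pi_2=a^2p|kj|.
\]
The point is that $\kappa$ can be close to only one of the three well separated points. Assign each $\kappa\in\mathcal K$ to a nearest point $z_i$. For $i'\ne i$ we have $|\kappa-z_{i'}|\ge|\kappa-z_i|$, and therefore $|z_i-z_{i'}|\le2|\kappa-z_{i'}|$; so
\[
|\kappa-z_{i'}|\ge\max\{\tfrac12|z_i-z_{i'}|,\ |\kappa-z_i|\}\ge\big(\tfrac12|z_i-z_{i'}|\big)^{3/4}|\kappa-z_i|^{1/4}.
\]
For each $u\ge0$ exactly two $\kappa\in\mathcal K$ satisfy $up\le|\kappa-z_i|<(u+1)p$, one on each side of $z_i$. For those assigned to $z_i$, the product $\prod_{i'}|\kappa-z_{i'}|$ is at least $\delta_i\Pi_i/4$ if $u=0$, and at least $(\Pi_i/4)^{3/4}(up)^{3/2}$ if $u\ge1$. As $\sum u^{-3/2}$ converges,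
\[
\sum_{\kappa\in\mathcal K}v\le Cp\sum_{i=0}^2\Big(\frac1{\delta_i\Pi_i}+p^{-3/2}\Pi_i^{-3/4}\Big).
\]
Insert $a>p/2$. The terms $p/(\delta_i\Pi_i)$ give the first two parts of the bound, and the terms $p^{-1/2}\Pi_i^{-3/4}$ give the last two.
\end{proof}

\subsection*{The sum over $l$ and $j$}
For $\epsilon>1$ and $p\nmid j$ we claim that
\begin{equation}\label{eq:lsum}
\sum_{l\equiv j\ (p)}|lk|^{-\epsilon}\le C_\epsilon\,(j_0\,p\,|j|)^{-\epsilon}.
\end{equation}
Indeed $\max\{|l|,|k|\}\ge p|j|/2$ since $k-l=pj$, so $|lk|^{-\epsilon}\le(p|j|/2)^{-\epsilon}(|l|^{-\epsilon}+|k|^{-\epsilon})$. The values of $|l|$ for $l\equiv j$ are $j_0+up$ and $p-j_0+up$ with $u\ge0$, and both are at least $j_0(1+u)$. So $\sum_l|l|^{-\epsilon}\le2j_0^{-\epsilon}\sum_{u\ge1}u^{-\epsilon}$, and $k$ runs over the same class as $l$.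

By \eqref{eq:sigma}, $W\le C(j_0/p)^{10}(j_1/p)^4|j|^{-6}|lk|^{-2}$. Multiply by the four parts of Lemma~\ref{lem:V} and sum over $l$ by \eqref{eq:lsum}, with $\epsilon=3,\,2,\,11/4,\,2$ respectively. In the second and fourth parts use $|l|,|k|\ge1$; in the second use $(j_1/p)^4/j_1\le1/p$, and in the others $(j_1/p)^4\le1$. Up to absolute constants, the four contributions to $\Lambda_p/A_p=\sum_{j,l}WV$ are at most the following sums over $j$ with $p\nmid j$:
\begin{align*}
\sum_jp^{-11}j_0^9|j|^{-6}(j_0p|j|)^{-3}&=p^{-14}\sum_jj_0^6|j|^{-9},\\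
\sum_jp^{-13}j_0^{10}|j|^{-7}(j_0p|j|)^{-2}&=p^{-15}\sum_jj_0^8|j|^{-9},\\
\sum_jp^{-12}j_0^{10}|j|^{-6}(j_0p|j|)^{-11/4}&=p^{-59/4}\sum_jj_0^{29/4}|j|^{-35/4},\\
\sum_jp^{-51/4}j_0^{10}|j|^{-27/4}(j_0p|j|)^{-2}&=p^{-59/4}\sum_jj_0^8|j|^{-35/4}.
\end{align*}
Since $j_0\le|j|$, the first and third sums on the right are at most $\sum|j|^{-3}$ and $\sum|j|^{-3/2}$. In the second and fourth use $j_0\le|j|$ for $|j|<p$ and $j_0\le p$ for $|j|>p$. The second is at most $2\sum_{u<p}u^{-1}+2p^8\sum_{u>p}u^{-9}\le C\log p$, and the fourth is at most $2\sum_{u<p}u^{-3/4}+2p^8\sum_{u>p}u^{-35/4}\le Cp^{1/4}$. All four contributions are at most $Cp^{-14}$. Hence $\Lambda_p\le CA_pp^{-14}\le(C/c_1)D_0$, which proves Proposition~\ref{prop:series}.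

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Fix $p\ge5$; then $D_0>0$ is fixed. Choose $L\ge1$, depending only on $p$, so large that $4C_pL^{-1/4}\le D_0/2$, where $C_p$ is the constant of Proposition~\ref{prop:local}. By Propositions~\ref{prop:reduction}, \ref{prop:local}, \ref{prop:minus}, \ref{prop:plus} and \ref{prop:series}, for $q$ large in terms of $p$,
\[
\frac{H(P_n^+)}{q^8r^2}\le4C^*D_0+\frac{D_0}2+\frac{C'_p}{q^{1/2}},\qquad\frac{H(P_n^-)}{q^8r^2}\le\frac{D_0}2+\frac{C'_p}{q^{1/4}},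
\]
where $C_p'$ depends only on $p$ and not on $q,r,s$. Together with Corollary~\ref{cor:lower}, this gives a number $q_0(p)\ge p$ such that for $q>q_0(p)$ and all $r,s$ as in \eqref{eq:cond}
\[
\max\{H(P_n^+),H(P_n^-)\}\le(4C^*+1)D_0\,q^8r^2,\qquad H(P_n^*)\ge\frac p{4\pi}D_0\,q^8r^2 .
\]
Since $P_n^*$ divides $x^n-1$ in $\mathbb Z[x]$, we have $B(n)\ge H(P_n^*)$, and the theorem holds with $c=1/(4\pi(4C^*+1))$. \qed

\begin{thebibliography}{1}

\bibitem{RWW}
Nathan C. Ryan, Bryan C. Ward and Ryan Ward,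
\emph{Some conjectures on the maximal height of divisors of $x^n-1$},
arXiv:1009.5970 (2010).

\end{thebibliography}
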